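
\numberwithin{equation}{section}
\newtheorem{theorem}{Theorem}[section]
\newtheorem{proposition}[theorem]{Proposition}
\newtheorem{lemma}[theorem]{Lemma}
\newtheorem{corollary}[theorem]{Corollary}

\title{Negative Sobolev norms of $L^2$ solutions of the cubic NLS on the line:\\ the threshold $s=-\frac32$}


\begin{abstract}
For the defocusing cubic nonlinear Schr\"odinger equation on $\mathbb R$ it is known that, when $s\in[-1,0]$, the $H^s$ norm of an $L^2$ solution stays comparable to its initial value for all time, with explicit constants depending only on the $L^2$ norm of the datum. Bessonov and Denisov wrote that they do not know whether this holds for $s<-1$. We show that, among $s<-1$, it holds exactly for $-\frac32\le s<-1$. For $s<-\frac32$ both the upper and the lower bound fail, at arbitrarily short times and at every fixed nonzero time, and we give a H\"older-type substitute with the sharp exponent. The positive result rests on a quantity that is conserved for small $L^2$ data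 and comparable to $\|q\|_{H^{-3/2}}^2$. It is obtained from a one-parameter family of conserved quantities of the Lax pair by subtraction and averaging over the parameter; the subtraction also tames the one part of the quartic terms that the $H^{-3/2}$ norm does not control directly.
\end{abstract}

\section{The question and the answer}

\subsection{The question}

Consider
\begin{equation}\label{nls}
 i\,\partial_t q=-\partial_x^2q+2|q|^2q,\qquad q|_{t=0}=q_0,\qquad x\in\mathbb R,\ t\in\mathbb R .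
\end{equation}
For $q_0\in L^2(\mathbb R)$ we denote by $q$ the global $L^2$ solution, obtained by extending to $L^2(\mathbb R)$ the solution map for regular (for instance Schwartz) data. We write
\[
 \hat f(\eta)=\frac1{\sqrt{2\pi}}\int_{\mathbb R}f(x)e^{-i\eta x}\,dx,\qquad
 \langle\eta\rangle=(1+\eta^2)^{1/2},\qquad
 \|f\|_{H^s}^2=\int_{\mathbb R}|\hat f(\eta)|^2\langle\eta\rangle^{2s}\,d\eta .
\]

The $L^2$ norm of $q(t)$ is conserved, but its distribution over frequencies may change. For $s<0$ the norm $\|q(t)\|_{H^s}$ sees mainly the low frequencies: a function living at frequencies of size $N\ge1$ has $H^s$ norm about $N^s$ times its $L^2$ norm. A bound of $\|q(t)\|_{H^s}$ by $\|q_0\|_{H^s}$ thus limits the transfer of mass from high to low frequencies, and the more negative $s$ is, the smaller the transfers that it forbids. The following is known; see \cite{BD}.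

\begin{theorem}[\cite{BD}]\label{known}
Let $s\in[-1,0]$, $q_0\in L^2(\mathbb R)$, $t\in\mathbb R$. Then
\begin{equation}\label{star}
 C_1(1+\|q_0\|_{L^2})^{2s}\|q_0\|_{H^s}\le\|q(\cdot,t)\|_{H^s}\le C_2(1+\|q_0\|_{L^2})^{-2s}\|q_0\|_{H^s},
\end{equation}
where $C_1,C_2$ are positive absolute constants.
\end{theorem}

The authors of \cite{BD} write: ``We do not know whether Theorem holds for $s<-1$.'' We settle this for every $s<-1$: for which of them are there $C_1,C_2>0$, depending on $s$ but not on $q_0$ or $t$, such that \eqref{star} holds for all $q_0\in L^2(\mathbb R)$ and all $t\in\mathbb R$?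

\subsection{Which answer to expect}\label{guess}

Let us test \eqref{star} on the bump $q_0^N(x)=N^{1/2}\phi(Nx)$, where $\phi$ is a fixed profile with $\hat\phi$ supported in $[1,3]$. Its $L^2$ norm is independent of $N$, and its $H^s$ norm is of order $N^s$. The linear flow leaves $|\hat q|$ unchanged, so low frequencies can come only from the nonlinearity. Now $|q_0^N|^2q_0^N$ has height $N^{3/2}$ and width $N^{-1}$, so at frequencies $|\eta|\le1$ its Fourier transform is nearly constant, close to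
\[
 \frac{N^{1/2}}{\sqrt{2\pi}}\int|\phi|^2\phi\,dx .
\]
The bump keeps its shape for a time of order $N^{-2}$. If $\int|\phi|^2\phi\ne0$, then after this time the nonlinearity should have produced, on $|\eta|\le1$, values of $|\hat q|$ of size
\[
 N^{1/2}\cdot N^{-2}=N^{-3/2}.
\]
This is large compared with $N^s$ precisely when $s<-\frac32$. So \eqref{star} should fail for $s<-\frac32$, while for $s\ge-\frac32$ this example is harmless. It turns out that nothing worse happens.

\subsection{Results}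

\begin{theorem}\label{hold}
There are absolute constants $C_1,C_2>0$ such that \eqref{star} holds for all $s\in[-\frac32,-1]$, $q_0\in L^2(\mathbb R)$ and $t\in\mathbb R$.
\end{theorem}

In the next theorem norms may take the value $\infty$.

\begin{theorem}\label{fail}
Let $s<-\frac32$.
\begin{enumerate}
\item For all $r>0$ and $\sigma\in\mathbb R$ there are data $q_0^N$ with $\|q_0^N\|_{L^2}=r$ and times $t_N\to0^+$ such that the corresponding solutions satisfy $\|q^N(t_N)\|_{H^\sigma}/\|q_0^N\|_{H^s}\to\infty$. Hence no bound $\|q(t)\|_{H^\sigma}\le F(\|q_0\|_{L^2})\|q_0\|_{H^s}$ holds, whatever the finite function $F$ and the exponent $\sigma$. In particular, both inequalities in \eqref{star} fail.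
\item For every fixed $T\ne0$ and $r>0$,
\[
 \sup\bigl\{\|q(T)\|_{H^s}/\|q_0\|_{H^s}:\ 0<\|q_0\|_{L^2}\le r\bigr\}=\infty .
\]
\item Let $\theta=\frac3{2|s|}\in(0,1)$. There is an absolute constant $C$ such that for all $q_0\in L^2(\mathbb R)$ and $t\in\mathbb R$,
\[
 \|q(t)\|_{H^s}\le C(1+\|q_0\|_{L^2})^3\,\|q_0\|_{L^2}^{1-\theta}\,\|q_0\|_{H^s}^{\theta}.
\]
The exponent $\theta$ cannot be replaced by any $\theta'>\theta$, whatever the dependence on $\|q_0\|_{L^2}$.
\end{enumerate}
\end{theorem}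

\begin{corollary}
For $s<-1$, estimate \eqref{star} holds if and only if $-\frac32\le s<-1$; on this range the constants can be chosen independent of $s$. With Theorem~\ref{known}, it holds for $s\in[-\frac32,0]$ with absolute constants.
\end{corollary}

We make no claim that the powers $(1+\|q_0\|_{L^2})^{\pm2s}$ in \eqref{star} are optimal; below they come from rescaling large data to small data.

\subsection{Plan}

Section~\ref{sec:fail} makes the computation of Section~\ref{guess} rigorous and proves parts (1) and (2) of Theorem~\ref{fail}. Sections~\ref{sec:cons}--\ref{sec:all} prove Theorem~\ref{hold}. Section~\ref{sec:cons} constructs, for small $L^2$ data, conserved quantities $A(\kappa)$, $\kappa\ge1$, whose quadratic part is $\int\kappa(\kappa^2+\eta^2)^{-1}|\hat q|^2d\eta$. Section~\ref{sec:warm} shows the method in its simplest instance, $s=-1$: there $A(1)$ alone suffices. To go below $-1$ one must combine different $\kappa$ so that the quadratic weight decays faster than $\eta^{-2}$,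 and must then control the quartic terms by the weaker norm. Section~\ref{sec:quartic} computes the quartic term exactly, finds that only one part of it is not controlled directly, and shows that the differences used for the quadratic weight bring this part under control too. Section~\ref{sec:small} concludes for small data and $s=-\frac32$; Section~\ref{sec:all} treats all data and all $s\in[-\frac32,-1]$ by scaling. Section~\ref{sec:three} proves part (3) of Theorem~\ref{fail}.

\subsection{Conventions and standard facts}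

We write $\|\cdot\|_p$ for the $L^p(\mathbb R)$ norm; $C,c$ are positive absolute constants, which may change from line to line, unless other dependence is indicated. We use
\begin{equation}\label{GN}
 \|f\|_\infty^2\le\|f\|_2\|f'\|_2\le\tfrac12\|f\|_{H^1}^2,\qquad
 \|f\|_4^4\le\|f\|_\infty^2\|f\|_2^2\le\|f\|_2^3\|f'\|_2\qquad(f\in H^1),
\end{equation}
and the fact that $H^1(\mathbb R)$ is an algebra. A product of two or more $H^1$ functions lies in $W^{1,1}(\mathbb R)$, so its derivative has integral $0$; this justifies every integration by parts below. About \eqref{nls} we use the following.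
\begin{itemize}
\item[(i)] (\cite{Ts}; see \cite{Caz}.) The equation is globally well posed in $L^2$; the map $q_0\mapsto q$ is continuous from $L^2$ to $C([-T,T];L^2)$; $\|q(t)\|_2=\|q_0\|_2$; and $q_0\in H^4$ implies $q\in C(\mathbb R;H^4)\cap C^1(\mathbb R;H^2)$.
\item[(ii)] Solutions are mapped to solutions by time translation, by the reversal $q\mapsto\overline{q(x,-t)}$, and by the scaling $q\mapsto\lambda q(\lambda x,\lambda^2t)$, $\lambda>0$. Complex conjugation preserves all $H^s$ norms.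
\end{itemize}
By (ii), for fixed $t$ the function
\begin{equation}\label{rev}
 \tau\mapsto\overline{q(\cdot,t-\tau)}
\end{equation}
is the solution with datum $\overline{q(t)}$, and at time $\tau=t$ it equals $\overline{q_0}$. Applying the upper bound in \eqref{star} to it at time $t$ gives $\|q_0\|_{H^s}\le C_2(1+\|q_0\|_2)^{-2s}\|q(t)\|_{H^s}$, which is the lower bound for $q$ with $C_1=1/C_2$; the converse implication is the same. Hence, for each $s$, \emph{the upper bound in \eqref{star} holds for all data and times with some $C_2$ if and only if the lower bound does with some $C_1$.} The same is true at each fixed time $t$.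

\section{Failure below $-\frac32$}\label{sec:fail}

By scaling, the concentrated bump of Section~\ref{guess} on the time scale $N^{-2}$ becomes a \emph{small} datum of unit width on a time interval of unit length, and a Taylor expansion in the size of the datum is available. The cubic term of the expansion carries the low frequencies; the quintic error turns out to be smaller by a factor $N^{-1/2}$.

\subsection{Expansion for small data}

Fix $\phi$ with $\hat\phi\in C_c^\infty(\mathbb R)$, $\hat\phi>0$ on $(1,3)$, $\hat\phi=0$ elsewhere, and $\|\phi\|_2=1$. Let $u^\varepsilon$ be the solution with datum $\varepsilon\phi$, and put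
\[
 u_1(\tau)=e^{i\tau\partial^2}\phi,\qquad g=|u_1|^2u_1,\qquad
 u_3(\tau)=-2i\int_0^\tau e^{i(\tau-\sigma)\partial^2}g(\sigma)\,d\sigma .
\]

\begin{lemma}\label{taylor}
There is $C_\phi$ such that for all small $\varepsilon>0$ and all $\tau\in[0,1]$,
\begin{equation}\label{tay}
 \|u^\varepsilon(\tau)-\varepsilon u_1(\tau)-\varepsilon^3u_3(\tau)\|_{H^1}\le C_\phi\varepsilon^5 .
\end{equation}
\end{lemma}

\begin{proof}
Since $\phi\in H^4$, fact (i) gives $u^\varepsilon\in C(\mathbb R;H^1)$. Duhamel's formula reads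
\begin{equation}\label{duh}
 u^\varepsilon(\tau)=\varepsilon u_1(\tau)-2i\int_0^\tau e^{i(\tau-\sigma)\partial^2}\bigl(|u^\varepsilon|^2u^\varepsilon\bigr)(\sigma)\,d\sigma .
\end{equation}
Since $e^{i\tau\partial^2}$ is unitary on the algebra $H^1$, the function $M(\tau)=\max_{[0,\tau]}\|u^\varepsilon\|_{H^1}$ satisfies $M\le\varepsilon\|\phi\|_{H^1}+KM^3$ on $[0,1]$ with an absolute $K$. It is continuous, with $M(0)=\varepsilon\|\phi\|_{H^1}$. If $M(\tau)=2\varepsilon\|\phi\|_{H^1}$ for some $\tau$, this inequality would give $1\le8K\varepsilon^2\|\phi\|_{H^1}^2$, which is false for small $\varepsilon$. By continuity $M<2\varepsilon\|\phi\|_{H^1}$ on $[0,1]$. Inserting this bound in \eqref{duh} gives $\|u^\varepsilon-\varepsilon u_1\|_{H^1}\le C_\phi\varepsilon^3$. The expression $|u|^2u$ is trilinear over $\mathbb R$, so its values at $u^\varepsilon$ and at $\varepsilon u_1$, both of size $O(\varepsilon)$, differ by at most $C_\phi\varepsilon^2\cdot\varepsilon^3$ in $H^1$. Subtracting $\varepsilon u_1+\varepsilon^3u_3$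 from \eqref{duh} leaves the Duhamel integral of this difference, which gives \eqref{tay}.
\end{proof}

\begin{lemma}\label{gammalem}
There is $\tau_0\in(0,1]$ such that $\hat u_3(\cdot,\tau_0)$ is continuous and $\gamma:=|\hat u_3(0,\tau_0)|>0$. Moreover $\hat u_1(\zeta,\tau)=0$ for $|\zeta|\le1$ and all $\tau$.
\end{lemma}

\begin{proof}
The last statement holds because $|\hat u_1(\cdot,\tau)|=|\hat\phi|$. Since $u_1\in C([0,1];H^1)\subset C([0,1];L^3)$, we have $g\in C([0,1];L^1)$, so $\hat g(\zeta,\sigma)$ is jointly continuous, and so is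
\[
 \hat u_3(\zeta,\tau)=-2i\int_0^\tau e^{-i(\tau-\sigma)\zeta^2}\hat g(\zeta,\sigma)\,d\sigma .
\]
In particular $\hat u_3(0,0)=0$ and
\[
 \partial_\tau\hat u_3(0,\tau)\big|_{\tau=0}=-2i\,\hat g(0,0)=-\frac{2i}{\sqrt{2\pi}}\int|\phi|^2\phi\,dx .
\]
By Plancherel and $\widehat{\phi^2}=(2\pi)^{-1/2}\,\hat\phi*\hat\phi$, and since $\hat\phi$ is real,
\[
 \int|\phi|^2\phi\,dx=\int\phi^2\bar\phi\,dx=\frac1{\sqrt{2\pi}}\iint\hat\phi(\xi_1)\hat\phi(\xi_2)\hat\phi(\xi_1+\xi_2)\,d\xi_1d\xi_2>0,
\]
because the integrand is nonnegative everywhere and positive for $\xi_1,\xi_2\in(1,\frac32)$. So $\hat u_3(0,\tau)\ne0$ for small $\tau>0$.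
\end{proof}

The choice of support matters twice: $\hat\phi$ must vanish near $0$, so that the datum has no low frequencies, and the set where $\hat\phi>0$ must contain pairs $\xi_1,\xi_2$ together with $\xi_1+\xi_2$, so that $\xi_1+\xi_2-(\xi_1+\xi_2)=0$ is a cubic interaction of available frequencies. If $\hat\phi$ were supported in $(1,2)$, then $\int\phi^2\bar\phi$ would be zero.

\subsection{Back to the concentrated bump}

\begin{lemma}\label{bump}
Let $r>0$ and $s<0$, and put $q_0^N(x)=rN^{1/2}\phi(Nx)$, $t_N=N^{-2}\tau_0$. Then $\|q_0^N\|_2=r$, and for every $\sigma\in\mathbb R$ there is $c_\sigma>0$, depending only on $\sigma$, $\phi$ and $\tau_0$, such that for all large $N$ (depending on $r$)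
\begin{equation}\label{growth}
 \|q^N(t_N)\|_{H^\sigma}\ge c_\sigma r^3N^{-3/2},\qquad\|q_0^N\|_{H^s}\le rN^s .
\end{equation}
\end{lemma}

\begin{proof}
The function $\hat q_0^N(\eta)=rN^{-1/2}\hat\phi(\eta/N)$ is supported in $|\eta|\ge N$, which gives the second bound. By scaling, $q^N(x,t)=Nu^\varepsilon(Nx,N^2t)$ with $\varepsilon=rN^{-1/2}$, so $\hat q^N(\eta,t_N)=\hat u^\varepsilon(\eta/N,\tau_0)$. For $N\ge1$ and $|\eta|\le1$ the linear term $\hat u_1(\eta/N,\tau_0)$ vanishes. Passing from $\hat f(\eta)$ to $\hat f(\eta/N)$ costs a factor $N^{1/2}$ in the $L^2$ norm of the error in \eqref{tay}. By continuity of $\hat u_3(\cdot,\tau_0)$ at $0$, the norm of $\hat u_3(\eta/N,\tau_0)$ in $L^2(|\eta|\le1)$ tends to $\sqrt2\,\gamma$, so it is at least $\gamma$ for large $N$. Hence for large $N$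
\[
 \|\hat q^N(t_N)\|_{L^2(|\eta|\le1)}\ge\varepsilon^3\bigl\|\hat u_3(\tfrac\eta N,\tau_0)\bigr\|_{L^2(|\eta|\le1)}-C_\phi N^{1/2}\varepsilon^5
 \ge\gamma r^3N^{-3/2}-C_\phi r^5N^{-2}\ge\tfrac\gamma2r^3N^{-3/2}.
\]
On $|\eta|\le1$ we have $\langle\eta\rangle^\sigma\ge\min(1,2^{\sigma/2})$, and the first bound follows.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{fail}, part (1)]
For the data of Lemma~\ref{bump},
\[
 \frac{\|q^N(t_N)\|_{H^\sigma}}{\|q_0^N\|_{H^s}}\ge c_\sigma r^2N^{-s-3/2}\to\infty ,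
\]
with $\|q_0^N\|_2=r$ fixed. This excludes every bound of the stated form. For $\sigma=s$ it contradicts the upper bound in \eqref{star}; by the equivalence noted after \eqref{rev}, the lower bound fails too.
\end{proof}

Part (1) uses times tending to $0$. For a fixed $T$ we prescribe the bump at time $T-t_N$, shortly before $T$; the point is then to know that the solution has a small $H^s$ norm at time $0$ as well. A hypothetical bound at time $T$ supplies this, by reversal and scaling.

\begin{proof}[Proof of Theorem~\ref{fail}, part (2)]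
By the reversal symmetry we may take $T>0$. Suppose the supremum, call it $S$, is finite.

\emph{The bound at time $T$ gives a bound at nearby times.} Let $\frac T4\le T'\le T$ and $\mu=(T'/T)^{1/2}\in[\frac12,1]$. Let $q$ be a nonzero solution with $\|q\|_2\le r$ and put $p(x,t)=\mu q(\mu x,\mu^2t)$. Then $\|p\|_2=\mu^{1/2}\|q\|_2\le r$, $\hat p(\zeta,t)=\hat q(\zeta/\mu,\mu^2t)$, and therefore
\[
 \|p(t)\|_{H^s}^2=\mu\int|\hat q(\zeta,\mu^2t)|^2(1+\mu^2\zeta^2)^s\,d\zeta .
\]
Since $\mu\le1$ and $s<0$, we have $(1+\zeta^2)^s\le(1+\mu^2\zeta^2)^s\le\mu^{2s}(1+\zeta^2)^s$, so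
\[
 \mu\|q(\mu^2t)\|_{H^s}^2\le\|p(t)\|_{H^s}^2\le\mu^{1+2s}\|q(\mu^2t)\|_{H^s}^2 .
\]
As $\mu^2T=T'$,
\[
 \|q(T')\|_{H^s}\le\mu^{-1/2}\|p(T)\|_{H^s}\le\mu^{-1/2}S\|p(0)\|_{H^s}\le\mu^sS\|q(0)\|_{H^s}\le2^{|s|}S\|q(0)\|_{H^s}.
\]

\emph{Contradiction.} Let $T_N=T-N^{-2}\tau_0$ and let $q$ be the solution with $q(T_N)=q_0^N$; for large $N$ we have $T_N\in[\frac T4,T]$. The bound just proved, with $T'=T_N$, applied to the reversed solution $\tau\mapsto\overline{q(\cdot,T_N-\tau)}$, gives $\|q(0)\|_{H^s}\le2^{|s|}S\,rN^s$. Hence $\|q(T)\|_{H^s}\le S\|q(0)\|_{H^s}\le2^{|s|}S^2rN^s$. But \eqref{growth} with $\sigma=s$ and time translation give $\|q(T)\|_{H^s}\ge c_sr^3N^{-3/2}$. Since $s<-\frac32$, this is impossible as $N\to\infty$.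
\end{proof}

\section{Conserved quantities for small data}\label{sec:cons}

\subsection{Where they come from}\label{lax}

Let $\kappa>0$. Equation \eqref{nls} is the compatibility condition of the two linear systems
\[
 \begin{pmatrix}f\\ w\end{pmatrix}_x=\begin{pmatrix}\frac\kappa2&q\\ \bar q&-\frac\kappa2\end{pmatrix}\begin{pmatrix}f\\ w\end{pmatrix},\qquad
 \begin{pmatrix}f\\ w\end{pmatrix}_t=\begin{pmatrix}a&b\\ c&-a\end{pmatrix}\begin{pmatrix}f\\ w\end{pmatrix},
\]
where
\begin{equation}\label{abc}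
 a=\tfrac i2\kappa^2-i|q|^2,\qquad b=iq_x+i\kappa q,\qquad c=-i\bar q_x+i\kappa\bar q .
\end{equation}
Formally, the ratio $y=w/f$ satisfies the Riccati equations
\[
 y_x=\bar q-\kappa y-qy^2,\qquad y_t=c-2ay-by^2,
\]
while $(\log f)_x=\frac\kappa2+qy$ and $(\log f)_t=a+by$. Equating mixed derivatives gives the local conservation law $(qy)_t=(a+by)_x$, so $\int qy\,dx$ should be conserved for each $\kappa$. We use these formulas only as a guide: for small $\|q\|_2$ we construct the decaying solution $y$ of the first Riccati equation by a fixed point argument, and we prove conservation directly.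

\subsection{The Riccati variable}

Let $\kappa\ge1$ and $D_\pm=(\kappa\pm\partial)^{-1}$, with multipliers $(\kappa\pm i\eta)^{-1}$. The kernel of $D_+$ is $e^{-\kappa x}1_{x>0}$ and that of $D_-$ is its reflection. These kernels have $L^\infty$ norm $1$ and $L^2$ norm $(2\kappa)^{-1/2}\le1$. Hence
\begin{equation}\label{Dbounds}
 \|D_\pm f\|_{H^1}\le\|f\|_2,\qquad\|D_\pm f\|_\infty,\ \|D_\pm f\|_2\le\|f\|_1,\qquad\int(D_+f)\,g=\int f\,D_-g ,
\end{equation}
the last identity for $f,g\in L^2$.

Let $R=\|q\|_2<\frac12$. Consider the map $y\mapsto D_+(\bar q-qy^2)$ on the closed unit ball of $H^1$. By \eqref{GN} and \eqref{Dbounds} its values have norm at most $R(1+\frac12)\le\frac34$, and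
\[
 \|D_+(qy_1^2-qy_2^2)\|_{H^1}\le R\|y_1+y_2\|_\infty\|y_1-y_2\|_\infty\le R\|y_1-y_2\|_{H^1}\le\tfrac12\|y_1-y_2\|_{H^1} .
\]
So it is a contraction. Let $y=y(\kappa;q)$ be its fixed point in this ball:
\begin{equation}\label{ric}
 y_x=\bar q-\kappa y-qy^2,\qquad\|y\|_{H^1}\le\tfrac32R\le2R .
\end{equation}

\emph{Continuity.} If two contractions $\Phi,\Phi'$ with constant $\frac12$ have fixed points $y,y'$, then $\|y-y'\|\le2\|\Phi(y')-\Phi'(y')\|$. The operator $D_+:L^2\to H^1$ depends continuously on $\kappa$ in norm, since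
\[
 \langle\eta\rangle\,\Bigl|\frac1{\kappa+i\eta}-\frac1{\kappa'+i\eta}\Bigr|=\frac{\langle\eta\rangle\,|\kappa-\kappa'|}{|\kappa+i\eta||\kappa'+i\eta|}\le|\kappa-\kappa'| .
\]
Hence $y\in H^1$ is continuous in $(\kappa,q)\in[1,\infty)\times\{\|q\|_2<\frac12\}$.

\emph{Differentiability.} The map $(q,y)\mapsto y-D_+(\bar q-qy^2)$ from $L^2\times H^1$ to $H^1$ is smooth over $\mathbb R$, with $y$-derivative $1+2D_+(qy\,\cdot)$. At $y=y(\kappa;q)$ the operator $2D_+(qy\,\cdot)$ has norm at most $2R\cdot\frac12\|y\|_{H^1}\le2R^2\le\frac12$ on $H^1$, so the derivative is invertible. By the implicit function theorem, whose local solution agrees with $y(\kappa;q)$ by local uniqueness and the continuity just shown, $q\mapsto y$ is $C^1$ from $\{\|q\|_2<\frac12\}\subset L^2$ to $H^1$.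

Define
\begin{equation}\label{LAG}
 L(\kappa;q)=\int qy\,dx,\qquad A(\kappa)=\operatorname{Re}L(\kappa;q),\qquad G(\kappa)=\frac{A(\kappa)}\kappa .
\end{equation}
These are continuous in $(\kappa,q)$, and $|L|\le R\|y\|_2\le2R^2$.

\subsection{Conservation}

\begin{lemma}\label{conserve}
If $\|q_0\|_2<\frac12$ and $\kappa\ge1$, then $L(\kappa;q(t))$ is independent of $t$.
\end{lemma}

\begin{proof}
By density of $H^4$ in $L^2$, fact (i) and continuity of $L$, we may assume $q_0\in H^4$. Then $q\in C^1(\mathbb R;L^2)$, and so $y\in C^1(\mathbb R;H^1)$ as a function of $t$. With $a,b,c$ from \eqref{abc} and $q_t=iq_{xx}-2i|q|^2q$,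
\begin{equation}\label{zcc}
 a_x=qc-b\bar q,\qquad b_x=q_t+\kappa b-2aq,\qquad c_x=\bar q_t+2a\bar q-\kappa c .
\end{equation}
Indeed, in $qc-b\bar q$ the terms with $\kappa$ cancel and $-i(q\bar q_x+q_x\bar q)=a_x$ remains. In $q_t+\kappa b-2aq=iq_{xx}-2i|q|^2q+i\kappa q_x+i\kappa^2q-i\kappa^2q+2i|q|^2q$ all but $iq_{xx}+i\kappa q_x=b_x$ cancels. In $\bar q_t+2a\bar q-\kappa c=-i\bar q_{xx}+2i|q|^2\bar q+i\kappa^2\bar q-2i|q|^2\bar q+i\kappa\bar q_x-i\kappa^2\bar q$ all but $-i\bar q_{xx}+i\kappa\bar q_x=c_x$ cancels.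

\emph{Step 1: $y_t=c-2ay-by^2$.} Let $F=c-2ay-by^2$. It lies in $H^1$, since $b,c,|q|^2,y\in H^1$ and $H^1$ is an algebra. By \eqref{zcc} and \eqref{ric},
\begin{align*}
 F_x&=\bar q_t+2a\bar q-\kappa c-2y(qc-b\bar q)-2a(\bar q-\kappa y-qy^2)\\
 &\qquad-y^2(q_t+\kappa b-2aq)-2by(\bar q-\kappa y-qy^2)\\
 &=\bar q_t-q_ty^2-\kappa c-2qyc+2\kappa ay+4aqy^2+\kappa by^2+2bqy^3\\
 &=\bar q_t-q_ty^2-(\kappa+2qy)F .
\end{align*}
Differentiating $y=D_+(\bar q-qy^2)$ in $t$ shows that $y_t$ satisfies the same equation, $(y_t)_x=\bar q_t-q_ty^2-(\kappa+2qy)y_t$. So $\omega=y_t-F\in H^1$ solves $\omega_x=-(\kappa+2qy)\omega$, and for $x<0$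
\[
 |\omega(x)|\ge|\omega(0)|\,e^{\kappa|x|-2\|qy\|_1} .
\]
Since $\omega$ is bounded, $\omega(0)=0$, and therefore $\omega\equiv0$.

\emph{Step 2: the conservation law.} By \eqref{zcc}, $q_t=b_x-\kappa b+2aq$. Hence
\[
 (qy)_t=y(b_x-\kappa b+2aq)+q(c-2ay-by^2)=yb_x-\kappa by+qc-bqy^2 .
\]
On the other hand, $(a+by)_x=qc-b\bar q+b_xy+b(\bar q-\kappa y-qy^2)$, which is the same expression. The map $t\mapsto qy$ is $C^1$ into $L^1$, and $a+by-\frac i2\kappa^2=-i|q|^2+by$ tends to $0$ at $\pm\infty$. Therefore $\frac d{dt}\int qy\,dx=\int(a+by)_x\,dx=0$.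
\end{proof}

\section{Expansion in $q$, and the model case $s=-1$}\label{sec:warm}

In this section and the next, $q\in L^2$ is a function of $x$ alone; in the applications it is $q(t)$ at a fixed time. We put
\[
 R=\|q\|_2<\tfrac12,\qquad m=\|q\|_{H^{-1}},\qquad X=\|q\|_{H^{-3/2}} .
\]
By H\"older's inequality $\|q\|_{H^{-3\vartheta/2}}\le X^\vartheta R^{1-\vartheta}$ for $0\le\vartheta\le1$. In particular
\begin{equation}\label{interp}
 m\le R,\qquad m\le X^{2/3}R^{1/3},\qquad m^3R\le X^2R^2 .
\end{equation}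

\subsection{Quadratic part, quartic part, remainder}

Put
\[
 z=D_+\bar q,\qquad v=D_-q,\qquad e=y-z=-D_+(qy^2).
\]
By \eqref{Dbounds}, $\int qe=-\int vqy^2$, so $\int qy=\int qz-\int vqy^2$; and $y^2=z^2+e(y+z)$. So $A=A_2+A_4+A_r$ with
\[
 A_2=\operatorname{Re}\int qz,\qquad
 A_4=-\operatorname{Re}\int vqz^2,\qquad
 A_r=-\operatorname{Re}\int vq\,e(y+z).
\]
Since the kernel of $D_+$ is real, $z=\overline{D_+q}$, and Plancherel gives
\begin{equation}\label{A2}
 A_2(\kappa)=\operatorname{Re}\int|\hat q|^2\,\frac{\kappa+i\eta}{\kappa^2+\eta^2}\,d\eta=\int\frac{\kappa\,|\hat q|^2}{\kappa^2+\eta^2}\,d\eta .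
\end{equation}
The real part is taken because the imaginary part of the quadratic term has a weight of indefinite sign.

\begin{lemma}\label{remainder}
For $\kappa\ge1$: $|A_r(\kappa)|\le12R^3m^3\le12R^4X^2$.
\end{lemma}

\begin{proof}
Since $|\kappa\pm i\eta|\ge\langle\eta\rangle$,
\begin{equation}\label{vz}
 \|v\|_2,\ \|z\|_2\le m,\qquad\|v\|_{H^1},\ \|z\|_{H^1}\le R .
\end{equation}
By \eqref{GN} and \eqref{ric}, $\|y\|_\infty\le\sqrt2R$, so
\[
 \|e\|_2\le\|qy^2\|_1\le R\|y\|_\infty\|y\|_2\le\sqrt2R^2\|y\|_2\le0.36\,\|y\|_2 ,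
\]
and $\|y\|_2\le m+0.36\|y\|_2$ gives $\|y\|_2\le2m$. Then $\|y\|_\infty^2\le\|y\|_2\|y'\|_2\le4mR$, and
\[
 \|e\|_\infty\le\|qy^2\|_1\le R\|y\|_\infty\|y\|_2\le4R^{3/2}m^{3/2}.
\]
Finally $\|v\|_\infty\le(mR)^{1/2}$, so
\[
 |A_r|\le\|v\|_\infty\|q\|_2\|e\|_\infty\|y+z\|_2\le(mR)^{1/2}\cdot R\cdot4R^{3/2}m^{3/2}\cdot3m=12R^3m^3,
\]
and \eqref{interp} gives the second bound.
\end{proof}

\subsection{The model case}

At $\kappa=1$ the quadratic part \eqref{A2} is exactly $m^2=\|q\|_{H^{-1}}^2$, and by H\"older's inequality, \eqref{GN} and \eqref{vz} the quartic part satisfies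
\begin{equation}\label{naive}
 |A_4(1)|\le\|v\|_\infty\|q\|_2\|z\|_4^2\le(mR)^{1/2}\cdot R\cdot(m^3R)^{1/2}=R^2m^2 .
\end{equation}
This already gives the following estimate, which is contained in Theorem~\ref{known} apart from the value of the constant. We include it because its proof is the whole method in miniature: a conserved quantity with a quadratic part equivalent to the square of the desired norm, and with all other terms at most a small multiple of it.

\begin{proposition}\label{model}
If $\|q_0\|_2\le\frac14$, then $\|q(t)\|_{H^{-1}}\le\sqrt3\,\|q_0\|_{H^{-1}}$ for all $t$.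
\end{proposition}

\begin{proof}
For $R\le\frac14$, \eqref{naive}, Lemma~\ref{remainder} and $m\le R$ give $|A(1)-m^2|\le(R^2+12R^4)m^2\le\frac12m^2$. Since $\|q(t)\|_2$ does not change, this applies to $q(t)$ for every $t$, and $A(1)$ lies between $\frac12\|q(t)\|_{H^{-1}}^2$ and $\frac32\|q(t)\|_{H^{-1}}^2$. By Lemma~\ref{conserve}, $A(1)$ is conserved.
\end{proof}

\subsection{What is needed below $-1$}\label{need}

For $s<-1$ no single $A(\kappa)$ can play this role: its quadratic weight decays only like $\eta^{-2}$. But the normalized quantity $G(\kappa)=A(\kappa)/\kappa$ has quadratic weight $(\kappa^2+\eta^2)^{-1}$, whose leading behavior $\eta^{-2}$ at high frequency does not depend on $\kappa$. Differences decay faster: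
\begin{equation}\label{diffweight}
 \frac1{1+\eta^2}-\frac1{\kappa^2+\eta^2}=\frac{\kappa^2-1}{(1+\eta^2)(\kappa^2+\eta^2)} .
\end{equation}
For fixed $\kappa>1$ this is comparable to $\eta^{-4}$ at infinity, which corresponds to $H^{-2}$, a norm for which we know that the estimate fails. Averaging over $\kappa$ with the weight $\kappa^{-2}\,d\kappa$ gives decay $|\eta|^{-3}$, since the region $\kappa\lesssim|\eta|$ contributes about $|\eta|^{-4}\int_1^{|\eta|}d\kappa$ and the region $\kappa\gtrsim|\eta|$ about $|\eta|^{-2}\int_{|\eta|}^\infty\kappa^{-2}d\kappa$. So our candidate is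
\begin{equation}\label{E}
 E(q)=\int_1^\infty\bigl(G(1)-G(\kappa)\bigr)\frac{d\kappa}{\kappa^2},
\end{equation}
whose quadratic part is comparable to $X^2=\|q\|_{H^{-3/2}}^2$.

By Lemma~\ref{remainder}, the remainder $A_r$ is already small compared with $X^2$ when $R$ is small. For the quartic part we do not have such a bound yet: \eqref{naive} gives $R^2m^2$, and \eqref{interp} only gives $m^2\le X^{4/3}R^{2/3}$. What \eqref{interp} does make acceptable is $m^3R$. We therefore have to find out what the quartic term really is, and whether the subtraction $G(1)-G(\kappa)$ helps it as it helps the quadratic term.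

\section{The quartic term}\label{sec:quartic}

\subsection{Exact formula}

Let $h=h_\kappa=(\kappa^2-\partial^2)^{-1}q\in H^2$. Then $q=\kappa^2h-h''$, $v=\kappa h+h'$ and $z=\kappa\bar h-\bar h'$, so $A_4$ becomes a quartic form in $h,h',h''$. Its terms without a second derivative will turn out to be acceptable. We therefore integrate by parts until as few second derivatives as possible remain.

\begin{lemma}\label{exact}
With $T(h)=\operatorname{Re}\int hh''\,\bar h'^2\,dx$,
\begin{equation}\label{A4}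
 -\frac{A_4(\kappa)}\kappa=\kappa^4\int|h|^4+2\kappa^2\operatorname{Re}\int\bar h^2h'^2-\int|h'|^4-2T(h).
\end{equation}
\end{lemma}

\begin{proof}
\emph{Symmetrization.} From $v'=\kappa v-q$ and $z'=\bar q-\kappa z$ we get $(vz)'=v\bar q-qz$. Hence $\int vz(v\bar q-qz)=\frac12\int((vz)^2)'=0$, and
\[
 \int vqz^2=\int vz\cdot qz=\tfrac12\int vz\,S,\qquad S=qz+v\bar q .
\]
Let $J=\operatorname{Im}(\bar hh')$. Multiplying out,
\begin{align*}
 vz&=(\kappa h+h')(\kappa\bar h-\bar h')=\kappa^2|h|^2-|h'|^2+2i\kappa J,\\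
 S&=(\kappa^2h-h'')(\kappa\bar h-\bar h')+(\kappa h+h')(\kappa^2\bar h-\bar h'')\\
 &=2\kappa^3|h|^2-2\kappa\operatorname{Re}(\bar hh'')+2i\kappa^2J+2i\operatorname{Im}(\bar h'h'').
\end{align*}
Taking the real part of $\frac1{2\kappa}\int vz\,S$,
\begin{equation}\label{raw}
 -\frac{A_4}\kappa=\int\Bigl[\bigl(\kappa^2|h|^2-|h'|^2\bigr)\bigl(\kappa^2|h|^2-\operatorname{Re}(\bar hh'')\bigr)-2\kappa^2J^2-2J\operatorname{Im}(\bar h'h'')\Bigr]dx.
\end{equation}

\emph{Four identities.} From $2(\operatorname{Im}\alpha)^2=|\alpha|^2-\operatorname{Re}\alpha^2$ with $\alpha=\bar hh'$, and from $2\operatorname{Im}\alpha\operatorname{Im}\beta=\operatorname{Re}(\alpha\bar\beta)-\operatorname{Re}(\alpha\beta)$ with $\beta=\bar h'h''$,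
\begin{align}
 2J^2&=|h|^2|h'|^2-\operatorname{Re}(\bar h^2h'^2),\label{id1}\\
 2J\operatorname{Im}(\bar h'h'')&=\operatorname{Re}(\bar hh'^2\bar h'')-|h'|^2\operatorname{Re}(\bar hh'').\label{id2}
\end{align}
Integrating by parts,
\begin{align}
 \int|h|^2\operatorname{Re}(\bar hh'')&=-\operatorname{Re}\int(h\bar h^2)'h'=-\operatorname{Re}\int\bar h^2h'^2-2\int|h|^2|h'|^2,\label{id3}\\
 2\int\bar h\bar h'h'h''&=\int\bar h\bar h'(h'^2)'=-\int|h'|^4-\int\bar h\bar h''h'^2.\label{id4}
\end{align}

\emph{Collection.} In \eqref{raw} the terms with $\kappa^2$ are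
\[
 -\kappa^2\int|h|^2\operatorname{Re}(\bar hh'')-\kappa^2\int|h|^2|h'|^2-2\kappa^2\int J^2 .
\]
By \eqref{id3} and \eqref{id1}, the coefficient of $\kappa^2\int|h|^2|h'|^2$ is $2-1-1=0$, and that of $\kappa^2\operatorname{Re}\int\bar h^2h'^2$ is $1+1=2$. By \eqref{id2}, the terms without $\kappa$ are
\[
 \int|h'|^2\operatorname{Re}(\bar hh'')-\int2J\operatorname{Im}(\bar h'h'')=2\int|h'|^2\operatorname{Re}(\bar hh'')-\operatorname{Re}\int\bar hh'^2\bar h'' .
\]
By the real part of \eqref{id4} this equals $-\int|h'|^4-2\operatorname{Re}\int\bar h\bar h''h'^2=-\int|h'|^4-2T(h)$, since the last integrand is the complex conjugate of the one in $T$. Together with $\kappa^4\int|h|^4$ this is \eqref{A4}.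
\end{proof}

\begin{lemma}\label{easy}
For $\kappa\ge1$, $\ \bigl|A_4(\kappa)/\kappa-2T(h_\kappa)\bigr|\le4R^2X^2$. Moreover,
\begin{equation}\label{hb}
 \|\kappa h_\kappa\|_2,\ \|h_\kappa'\|_2\le m,\quad\ \|\kappa h_\kappa'\|_2,\ \|h_\kappa''\|_2\le R,\quad\ \|h_\kappa\|_2\le X,\quad\ \|\kappa h_\kappa\|_4,\ \|h_\kappa'\|_4\le(XR)^{1/2}.
\end{equation}
\end{lemma}

\begin{proof}
For $\kappa\ge1$ the numbers $\kappa\langle\eta\rangle$, $|\eta|\langle\eta\rangle$, $\kappa|\eta|$, $\eta^2$ and $\langle\eta\rangle^2$ are all at most $\kappa^2+\eta^2$; for the first three use $2\alpha\beta\le\alpha^2+\beta^2$. This gives the five $L^2$ bounds in \eqref{hb}, in this order; for $\|h_\kappa\|_2$ we also use $\|q\|_{H^{-2}}\le X$. By \eqref{GN} and \eqref{interp}, $\|\kappa h\|_4^4$ and $\|h'\|_4^4$ are at most $m^3R\le X^2R^2$. By \eqref{A4},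
\[
 |A_4/\kappa-2T(h)|\le\|\kappa h\|_4^4+2\|\kappa h\|_4^2\|h'\|_4^2+\|h'\|_4^4\le4X^2R^2.\qedhere
\]
\end{proof}

\subsection{Cancellation of $T$ in the difference}

Only $T(h)=\operatorname{Re}\int hh''\bar h'^2$ is left. By \eqref{hb}, $|T(h)|\le\|h\|_\infty\cdot R\cdot XR$, which would be acceptable if $\|h\|_\infty\lesssim X$. At $\kappa=1$, however, $X=\|h\|_{H^{1/2}}$, and $H^{1/2}(\mathbb R)\not\subset L^\infty(\mathbb R)$; this argument just fails. This is where the subtraction enters. In \eqref{A4} the parameter $\kappa$ affects the term $-2T(h_\kappa)$ only through $h_\kappa$, and at frequencies much larger than $\kappa$ the functions $h_1$ and $h_\kappa$ are nearly equal. So the difference $h_1-h_\kappa$ gains decay at high frequency, at the price of a power of $\kappa$. A power $\kappa^{1/4}$ is affordable, because $\kappa^{1/4}\kappa^{-2}$ is integrable at infinity.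

\begin{lemma}\label{Tdiff}
For $\kappa\ge1$: $|T(h_1)-T(h_\kappa)|\le C\kappa^{1/4}R^2X^2$.
\end{lemma}

\begin{proof}
Let $d=h_1-h_\kappa$. By \eqref{diffweight}, $\hat d=\frac{\kappa^2-1}{(1+\eta^2)(\kappa^2+\eta^2)}\hat q$, and
\[
 0\le\frac{\kappa^2-1}{\kappa^2+\eta^2}\le\min\bigl(1,\kappa^2\langle\eta\rangle^{-2}\bigr)\le\Bigl(\frac\kappa{\langle\eta\rangle}\Bigr)^a\qquad(0\le a\le2).
\]
We choose $a$ according to the norm to be estimated.
\begin{itemize}
\item With $a=\frac14$ and the Cauchy--Schwarz inequality,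
\[
 \|d\|_\infty\le C\int|\hat d|\,d\eta\le C\kappa^{1/4}\int\langle\eta\rangle^{-9/4}|\hat q|\,d\eta\le C\kappa^{1/4}X\Bigl(\int\langle\eta\rangle^{-3/2}d\eta\Bigr)^{1/2}\le C\kappa^{1/4}X .
\]
(With $a=0$ the last integral would be $\int\langle\eta\rangle^{-1}d\eta=\infty$.)
\item With $a=\frac14$, $\ \|d''\|_2\le\kappa^{1/4}\|q\|_{H^{-1/4}}\le\kappa^{1/4}X^{1/6}R^{5/6}$.
\item With $a=1$, $\|d''\|_2\le\kappa m$; with $a=0$, $\|d'\|_2\le m$. So by \eqref{GN} and \eqref{interp}, $\|d'\|_4\le(m^3\cdot\kappa m)^{1/4}=\kappa^{1/4}m\le\kappa^{1/4}X^{2/3}R^{1/3}$.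
\item By \eqref{GN}, \eqref{hb} and \eqref{interp}, $\|h_\kappa\|_\infty\le(\|h_\kappa\|_2\|h_\kappa'\|_2)^{1/2}\le(Xm)^{1/2}\le X^{5/6}R^{1/6}$.
\end{itemize}
Now change $h_1$ into $h_\kappa$ one factor at a time:
\[
 T(h_1)-T(h_\kappa)=\operatorname{Re}\int\Bigl[d\,h_1''\bar h_1'^2+h_\kappa d''\bar h_1'^2+h_\kappa h_\kappa''\,\bar d'(\bar h_1'+\bar h_\kappa')\Bigr]dx .
\]
By the bounds above and \eqref{hb}, the three terms are at most, respectively,
\begin{align*}
 \|d\|_\infty\|h_1''\|_2\|h_1'\|_4^2&\le C\kappa^{1/4}X\cdot R\cdot XR,\\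
 \|h_\kappa\|_\infty\|d''\|_2\|h_1'\|_4^2&\le X^{5/6}R^{1/6}\cdot\kappa^{1/4}X^{1/6}R^{5/6}\cdot XR,\\
 \|h_\kappa\|_\infty\|h_\kappa''\|_2\|d'\|_4\|h_1'+h_\kappa'\|_4&\le X^{5/6}R^{1/6}\cdot R\cdot\kappa^{1/4}X^{2/3}R^{1/3}\cdot2(XR)^{1/2}.
\end{align*}
Each is at most $C\kappa^{1/4}X^2R^2$.
\end{proof}

\section{Small data at $s=-\frac32$}\label{sec:small}

\begin{proposition}\label{small}
There are absolute constants $\varepsilon_0\in(0,\frac12)$ and $C_0$ such that $\|q_0\|_2\le\varepsilon_0$ implies $\|q(t)\|_{H^{-3/2}}\le C_0\|q_0\|_{H^{-3/2}}$ for all $t\in\mathbb R$.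
\end{proposition}

\begin{proof}
Consider $E$ from \eqref{E}. The integrand is continuous in $\kappa$, and the integral converges absolutely because $|G|\le2R^2$. By Lemma~\ref{conserve}, $E(q(t))$ is conserved. We first estimate $E(q)$ for a fixed $q$ with $R<\frac12$.

\emph{Quadratic part.} By \eqref{A2} and \eqref{diffweight}, the quadratic part of $E$ is $E_2=\int W|\hat q|^2d\eta$ with
\[
 W(\eta)=\frac1{1+\eta^2}\int_1^\infty\frac{\kappa^2-1}{\kappa^2(\kappa^2+\eta^2)}\,d\kappa .
\]
Since $\kappa^2+\eta^2\ge\frac12(\kappa+|\eta|)^2$, the integral over $\kappa$ is at most $\frac2{1+|\eta|}\le2\langle\eta\rangle^{-1}$. For the lower bound restrict it to $\kappa\ge2\langle\eta\rangle$: there $\kappa^{-2}(\kappa^2-1)\ge\frac34$ and $\kappa^2+\eta^2\le\frac54\kappa^2$, so it is at least $\frac35\cdot\frac1{2\langle\eta\rangle}=0.3\,\langle\eta\rangle^{-1}$. Hence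
\[
 0.3\,X^2\le E_2\le2X^2 .
\]

\emph{Higher-order part.} We have $G-A_2/\kappa=A_4/\kappa+A_r/\kappa$. By Lemma~\ref{easy}, used at $1$ and at $\kappa$, and Lemma~\ref{Tdiff},
\[
 |A_4(1)-A_4(\kappa)/\kappa|\le2|T(h_1)-T(h_\kappa)|+8R^2X^2\le C\kappa^{1/4}R^2X^2+8R^2X^2 .
\]
With Lemma~\ref{remainder}, also used at $1$ and at $\kappa$,
\[
 |E-E_2|\le\int_1^\infty\bigl(C\kappa^{1/4}R^2X^2+8R^2X^2+24R^4X^2\bigr)\frac{d\kappa}{\kappa^2}\le C'R^2X^2 .
\]

\emph{Conclusion.} Choose $\varepsilon_0\in(0,\frac12)$ with $C'\varepsilon_0^2\le0.1$. Since $\|q(t)\|_2=\|q_0\|_2\le\varepsilon_0$ for all $t$,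
\[
 0.2\,\|q(t)\|_{H^{-3/2}}^2\le E(q(t))\le2.1\,\|q(t)\|_{H^{-3/2}}^2\qquad(t\in\mathbb R).
\]
Conservation of $E$ gives the claim with $C_0^2=10.5$.
\end{proof}

\section{Proof of Theorem~\ref{hold}}\label{sec:all}

So far we have one exponent and small data. Rescaling to \emph{larger} width keeps the $L^2$ norm small and yields a one-parameter family of estimates, whose averages give the other exponents. The same rescaling reduces large data to small.

\begin{proof}[Proof of Theorem~\ref{hold}]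
\emph{Step 1: small data, all $s\in[-\frac32,-1]$.} Let $\|q_0\|_2\le\varepsilon_0$ and $\kappa\ge1$. Apply Proposition~\ref{small} to $u(x,t)=\kappa^{-1}q(x/\kappa,t/\kappa^2)$. Here $\|u\|_2=\kappa^{-1/2}\|q\|_2\le\varepsilon_0$ and $\hat u(\eta,t)=\hat q(\kappa\eta,t/\kappa^2)$. After the change of variables $\kappa\eta\to\eta$, and since $t$ is arbitrary,
\begin{equation}\label{fam}
 \int|\hat q(\eta,t)|^2(\kappa^2+\eta^2)^{-3/2}d\eta\le C_0^2\int|\hat q_0(\eta)|^2(\kappa^2+\eta^2)^{-3/2}d\eta\qquad(\kappa\ge1,\ t\in\mathbb R).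
\end{equation}
Let $p=2s+3\in[0,1]$, $\alpha=\langle\eta\rangle$, and
\[
 w_s(\eta)=\langle\eta\rangle^{-3}+p\int_1^\infty\kappa^{p-1}(\kappa^2+\eta^2)^{-3/2}d\kappa .
\]
For $\kappa\ge1$ we have $\kappa^2+\eta^2\ge\frac12(\kappa^2+\alpha^2)\ge\frac12\max(\kappa,\alpha)^2$. Splitting the integral at $\kappa=\alpha$,
\[
 w_s\le\alpha^{-3}+2^{3/2}\Bigl[\alpha^{-3}(\alpha^p-1)+\frac p{3-p}\,\alpha^{p-3}\Bigr]\le6\,\alpha^{p-3}=6\,\alpha^{2s}.
\]
For $1\le\kappa\le\alpha$ we have $\kappa^2+\eta^2\le2\alpha^2$, so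
\[
 w_s\ge\alpha^{-3}+2^{-3/2}\alpha^{-3}(\alpha^p-1)\ge2^{-3/2}\alpha^{2s}.
\]
Integrating \eqref{fam} against $p\kappa^{p-1}d\kappa$ over $[1,\infty)$ and adding the case $\kappa=1$ of \eqref{fam}, we get $\|q(t)\|_{H^s}\le C\|q_0\|_{H^s}$ with an absolute $C$.

\emph{Step 2: arbitrary data, upper bound.} Let $R=\|q_0\|_2$ and $\lambda=\max(1,R^2/\varepsilon_0^2)\le\varepsilon_0^{-2}(1+R)^2$, and write $q(x,t)=\lambda u(\lambda x,\lambda^2t)$, with $u_0=u(\cdot,0)$. Then $\|u_0\|_2=\lambda^{-1/2}R\le\varepsilon_0$ and $\hat q(\eta,t)=\hat u(\eta/\lambda,\lambda^2t)$. Since $s<0$ and $\lambda\ge1$, Step 1 gives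
\[
 \|q(t)\|_{H^s}^2=\lambda\int|\hat u(\zeta,\lambda^2t)|^2(1+\lambda^2\zeta^2)^sd\zeta\le\lambda\|u(\lambda^2t)\|_{H^s}^2\le C\lambda\|u_0\|_{H^s}^2 .
\]
To return to $q_0$, use $(1+\zeta^2)^s=\lambda^{-2s}(\lambda^2+\lambda^2\zeta^2)^s\le\lambda^{-2s}(1+\lambda^2\zeta^2)^s$, which gives $\lambda\|u_0\|_{H^s}^2\le\lambda^{-2s}\|q_0\|_{H^s}^2$. Hence $\|q(t)\|_{H^s}^2\le C\lambda^{-2s}\|q_0\|_{H^s}^2$. As
\[
 \lambda^{-s}\le\varepsilon_0^{2s}(1+R)^{-2s}\le\varepsilon_0^{-3}(1+R)^{-2s},
\]
the upper bound in \eqref{star} holds with an absolute $C_2$.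

\emph{Step 3: lower bound.} It follows from the upper bound by the reversal \eqref{rev}, with $C_1=1/C_2$.
\end{proof}

\section{The sharp substitute below $-\frac32$}\label{sec:three}

\begin{proof}[Proof of Theorem~\ref{fail}, part (3)]
Since $\theta=\frac3{2|s|}$, we have $\langle\eta\rangle^{-3}=(\langle\eta\rangle^{2s})^\theta$, and H\"older's inequality gives $\|f\|_{H^{-3/2}}\le\|f\|_2^{1-\theta}\|f\|_{H^s}^\theta$. By Theorem~\ref{hold} at the endpoint $-\frac32$,
\[
 \|q(t)\|_{H^s}\le\|q(t)\|_{H^{-3/2}}\le C(1+\|q_0\|_2)^3\|q_0\|_{H^{-3/2}}\le C(1+\|q_0\|_2)^3\|q_0\|_2^{1-\theta}\|q_0\|_{H^s}^\theta .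
\]
Suppose that $\|q(t)\|_{H^s}\le F(\|q_0\|_2)\|q_0\|_{H^s}^{\theta'}$ held for all data and times with some $\theta'>\theta$ and some finite function $F$. Then \eqref{growth} with $\sigma=s$ and $r=1$ would give $c_sN^{-3/2}\le F(1)N^{s\theta'}$ for all large $N$. This is impossible, since $|s|\theta'>|s|\theta=\frac32$.
\end{proof}

\begin{thebibliography}{9}
\bibitem{BD} Roman V. Bessonov, Sergey A. Denisov, \emph{Sobolev norms of $L^2$-solutions to NLS}, arXiv:2211.07051 (2022).
\bibitem{Caz} Cazenave, \emph{Semilinear Schr\"odinger Equations}.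
\bibitem{Ts} Tsutsumi, 1987.
\end{thebibliography}

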